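# Rational distances from the vertices of a triangle or tetrahedron: density of rational points

## Density as the first guess, tested on few points

Take four points $P_0,P_1,P_2,P_3\in\mathbb Q^3$ that do not lie in one plane. Which points $P\in\mathbb Q^3$ have rational distance to all four? Are they dense in $\mathbb R^3$?

The answer one would first guess is **yes**, perhaps with a reservation about special tetrahedra. Let us test the guess where everything can be done by hand. Call a vector $w$ with rational coordinates and $|w|=1$ a *rational unit vector*. Rational unit vectors are dense in the circle and in the sphere, by stereographic projection.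

*One point, in the plane or in space.* The points $P_0+\lambda w$, with $\lambda\in\mathbb Q$ and $w$ a rational unit vector, are rational, have rational distance $|\lambda|$ to $P_0$, and are dense.

*Two points in the plane.* Let $w_0,w_1$ be non-parallel rational unit vectors. The lines $P_0+\mathbb Rw_0$ and $P_1+\mathbb Rw_1$ meet in a rational point $P=P_0+\lambda_0w_0=P_1+\lambda_1w_1$ with $\lambda_0,\lambda_1\in\mathbb Q$, so both distances are rational. Given a target off the line $P_0P_1$, approximate its two directions by rational unit vectors: the points $P$ are dense.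

*Two points in space.* Put $P_0=0$, $P_1=a$, and look for $P=\lambda w$. We need $|\lambda w-a|^2=\lambda^2-2\lambda\, a\cdot w+|a|^2$ to be a square. Writing it as $(\lambda+\rho)^2$ gives
$$\lambda=\frac{|a|^2-\rho^2}{2(\rho+a\cdot w)},\qquad \rho\in\mathbb Q .$$
Let $x_*=\lambda_*w_*$ with $\lambda_*=|x_*|$ be a target off the line $P_0P_1$, and let $\rho_*=|x_*-a|-\lambda_*$. If $\rho_*+a\cdot w_*=0$, then $|x_*-a|=(x_*-a)\cdot w_*$, so $x_*-a$ is parallel to $w_*$ and $x_*$ is on the line, which was excluded. So the formula is continuous at $(w_*,\rho_*)$, and approximating $w_*,\rho_*$ by rational data gives density.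

*Four points in space, one sample.* Let $P_0=0$ and let $P_1,P_2,P_3$ be the standard basis vectors. The point $P=\frac1{504}(167,26,26)$ works:
$$167^2+2\cdot 26^2=171^2,\qquad 337^2+2\cdot 26^2=339^2,\qquad 167^2+478^2+26^2=507^2 ,$$
so the distances are $\frac{171}{504},\frac{339}{504},\frac{507}{504},\frac{507}{504}$. We shall see where it comes from.

*A test that goes the other way.* Replace $\mathbb Q^2$ by $\sqrt3\,\mathbb Q^2$, still asking for rational distances. If $P\in\sqrt3\,\mathbb Q^2$ has rational nonzero distance $Q$ to a vertex in $\sqrt3\,\mathbb Q^2$, then $3(x^2+y^2)=Q^2$ with $x,y\in\mathbb Q$. Multiplying by $3$, the nonzero number $3Q^2$ is a sum of two rational squares. This is impossible: clear denominators in $X^2+Y^2=3Z^2$ and take a primitive integer solution; since $-1$ is not a square modulo $3$, $3$ divides $X$ and $Y$, hence $9\mid 3Z^2$ and $3\mid Z$. So there is no such $P$ other than that vertex itself. A triangle has three vertices, hence no point of $\sqrt3\,\mathbb Q^2$ has rational distance to all of them. What is missing is a unit vector.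

It will turn out that this is the only obstruction, and that no tetrahedron in $\mathbb Q^3$ has to be excluded.

## The quartic $\mathcal X$ and the two theorems

The problem comes from Andrew Bremner, Maciej Ulas, "Points at rational distances from the vertices of certain geometric objects", arXiv:1502.07312 (2015). With $P_0=0$, $P_i=a_i=(a_{i1},a_{i2},a_{i3})$ and $A=[a_{ij}]$ non-singular, $P=x$ has distances $|Q_0|,\dots,|Q_3|$ exactly when $|x|^2=Q_0^2$ and $|x-a_i|^2=Q_i^2$. Subtracting, $2a_i\cdot x=Q_0^2-Q_i^2+|a_i|^2$. This linear system determines $x$ as a quadratic expression in the $Q_i$, and $|x|^2=Q_0^2$ becomes one quartic equation. Homogenizing by $Q_i=R_i/R_4$ gives a quartic threefold $\mathcal X\subset\mathbb P^4$. For generic $P_1,P_2,P_3$, Bremner and Ulas have a rational parametric solution with three homogeneous parameters, and it has been conjectured that $\mathcal X$ is unirational over $\mathbb Q$ for generic $P_1,P_2,P_3$; neither is used here. The question is whether $\mathcal X(\mathbb Q)$ is dense in $\mathcal X(\mathbb R)$ for generic $P_1,P_2,P_3$.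

**Theorem 1.** Let $P_0=0$ and $P_1,P_2,P_3\in\mathbb Q^3$ be non-coplanar with $P_0$ (i.e. $\det A\neq0$). Then $\mathcal X(\mathbb Q)$ is dense in $\mathcal X(\mathbb R)$ for the Euclidean topology. In particular the points of $\mathbb Q^3$ at rational distance from $P_0,\dots,P_3$ are dense in $\mathbb R^3$.

**Theorem 2.** Let $K\subset\mathbb R$ be a number field, $n\in\{2,3\}$, $V$ an $n$-dimensional $K$-vector space with a symmetric $K$-bilinear form $\langle\ ,\ \rangle$ that is positive definite on $V_{\mathbb R}$, and $P_0,\dots,P_n\in V$ affinely independent. Let $\mathcal X\subset\mathbb P^{n+1}$ be the quartic defined as in the question. The following are equivalent: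

1. $\mathcal X(K)$ has a point with $R_{n+1}\ne0$ (i.e. some $P\in V$ has all distances to the $P_i$ in $K$);
2. some $w\in V$ has $\langle w,w\rangle=1$;
3. $\mathcal X(K)$ is dense in $\mathcal X(\mathbb R)$.

If they fail, $\mathcal X(K)$ consists exactly of the $2^n$ points $(\pm1:\dots:\pm1:0)$. If they hold, $\mathcal X(K)\setminus Y$ is dense in $\mathcal X(\mathbb R)$ for every proper Zariski-closed $Y\subset\mathcal X$.

For example ($n=2$, $K=\mathbb Q$), for every triangle with vertices in $\mathbb Q^2$ the points at rational distance from the three vertices are dense in the plane. The test with $\sqrt3\,\mathbb Q^2$ is the form $3(x^2+y^2)$ on $\mathbb Q^2$, where (2) fails.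

The main work is (2) $\Rightarrow$ (3), and I do it for $n=2$ and $n=3$ together. On first reading take $n=3$, $K=\mathbb Q$, $V=\mathbb Q^3$.

**Standing notation.** $K,n,V,P_0,\dots,P_n$ are as in Theorem 2; we write $x\cdot y$ for $\langle x,y\rangle$ and $|x|^2$ for $x\cdot x$. We translate so that $P_0=0$ and put $a_i=P_i$, a basis of $V$; $M=(a_i\cdot a_j)_{1\le i,j\le n}^{-1}$, a positive definite matrix over $K$. For $r=(R_0,\dots,R_n)$ let
$$v_i(r)=R_0^2-R_i^2+|a_i|^2,\qquad 2a_i\cdot x(r)=v_i(r)\quad(1\le i\le n),\qquad f(r)=|x(r)|^2-R_0^2=\tfrac14v^TMv-R_0^2. \tag{1}$$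
(If $x=\sum y_ja_j$ and $G=(a_i\cdot a_j)$, then $2Gy=v$, so $|x|^2=y^TGy=\frac14v^TG^{-1}v$.) The homogenization is $F=\frac14v^TMv-R_0^2R_{n+1}^2$ with $v_i=R_0^2-R_i^2+|a_i|^2R_{n+1}^2$. Then $\mathcal X=\{F=0\}$, and $\mathcal X^0=\{f=0\}\subset\mathbb A^{n+1}$ is its part with $R_{n+1}=1$. On $\mathcal X^0$ we have $|x(r)-a_i|^2=R_0^2-v_i+|a_i|^2=R_i^2$, so
$$\mathcal X^0(\mathbb R)=\{(\varepsilon_0|x-P_0|,\dots,\varepsilon_n|x-P_n|):x\in V_{\mathbb R},\ \varepsilon_i=\pm1\}, \tag{2}$$
and if $r\in\mathcal X^0(K)$, then $x(r)\in V$, because the linear system has coefficients in $K$.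

## A fixed ray leads to genus five, two double points to genus one

The method that settled two points in space is: fix a rational unit vector $w$ and look along the ray $\lambda w$. For a tetrahedron we then need
$$\lambda^2-2\lambda\,a_i\cdot w+|a_i|^2=\square_i^2,\qquad i=1,2,3 .$$
Suppose the three quadratics have six distinct roots. Then this curve is a $(\mathbb Z/2)^3$-cover of the $\lambda$-line branched over six points, each with four points above it, so Riemann–Hurwitz gives $2g-2=8\cdot(-2)+6\cdot4=8$, $g=5$. By Faltings' theorem each such ray contains only finitely many good points. This is exactly where the elementary method stops: two points gave a conic, four points give genus $5$.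

So we should slice $\mathcal X$ differently. Let $N\in\{\pm1\}^{n+1}$ and consider the point $(N:0)$ of $\mathcal X$ at infinity. There all $v_i$ and $R_{n+1}$ vanish; in the chart $R_0=N_0$ the linear parts of the $v_i$ at this point are $-2N_i\,dR_i$, independent of each other and of $dR_{n+1}$; and $F=\frac14v^TMv-R_{n+1}^2$ is a non-degenerate quadratic form in $v_1,\dots,v_n,R_{n+1}$. So these $2^n$ points are ordinary double points of $\mathcal X$, all defined over $K$. A plane through two of them meets the quartic $\mathcal X$ in a plane quartic with two double points, in general of genus $3-2=1$. On such a curve, projection from either double point is a map of degree $2$ to $\mathbb P^1$. Swapping the two points of each fibre gives two involutions over $K$, and their composition is a *translation*. We thus get, for free, a motion of rational points.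

Three things must be proved: this translation has infinite order for almost all slices; there are rational points to start from; and the motions in the various slices together reach everything. The third is a connectedness argument: the closure of the rational points will be open and closed in each sheet of $\mathcal X(\mathbb R)$.

## Cayley–Menger coordinates, singular points and sheets

**Step 1. A formula for $F$ that is symmetric in all the points.** Its use is to find the singular points of $\mathcal X$, and to let us rename the vertices freely.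

**Definition (Cayley–Menger matrix).** $g=(g_{ij})_{0\le i,j\le n+1}$ with $g_{ij}=|P_i-P_j|^2$ for $i,j\le n$, $g_{i,n+1}=g_{n+1,i}=1$ for $i\le n$, and $g_{n+1,n+1}=0$.

For the triangle $(0,0),(1,0),(0,1)$ it is $\begin{pmatrix}0&1&1&1\\1&0&2&1\\1&2&0&1\\1&1&1&0\end{pmatrix}$.

For $y\in\mathbb R^{n+2}$ put $m=\sum_{i\le n}y_i$, $u=\sum_{i\le n}y_iP_i$, $l=\sum_{i\le n}y_i|P_i|^2+y_{n+1}$. Expanding $|P_i-P_j|^2=|P_i|^2-2P_i\cdot P_j+|P_j|^2$ gives
$$y^Tgy=2ml-2|u|^2,\qquad (gy)_i=m|P_i|^2-2P_i\cdot u+l\ (i\le n),\qquad (gy)_{n+1}=m. \tag{3}$$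
Since the $P_i$ are affinely independent, $(y_0,\dots,y_n)\mapsto(m,u)$ is an isomorphism, hence so is $y\mapsto(m,u,l)$. The form $2ml-2|u|^2$ has signature $(1,1+n)$. So $g$ is non-singular of signature $(1,n+1)$.

Let $s=gy$. By (3) and $P_0=0$: $s_{n+1}=m$, $s_0=l$, and $2a_i\cdot u=s_0-s_i+|a_i|^2s_{n+1}$. If $s_i=R_i^2$ for all $i$, the right-hand side is $v_i$, so $|u|^2=\frac14v^TMv$ and $s^Tg^{-1}s=y^Tgy=2s_0s_{n+1}-\frac12v^TMv$. Therefore
$$F=-\tfrac12s^Tg^{-1}s\quad\text{with } s_i=R_i^2,\qquad \frac{\partial F}{\partial R_i}=-2R_iy_i\quad\text{with } y=g^{-1}s. \tag{4}$$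
Two symmetries are now visible. All sign changes $R_i\mapsto\pm R_i$ preserve $F$. And renaming the points $P_0,\dots,P_n$ (then translating the new $P_0$ to the origin) just permutes $R_0,\dots,R_n$, since $g$ depends only on the distances.

**Lemma 1.** (i) The singular locus of $\mathcal X$ is finite, and $\mathcal X$ is geometrically integral. (ii) If $r\in\mathcal X^0(\mathbb R)$ has all $R_i\neq0$, then $df_r\neq0$.

*Proof.* (i) Let $R\in\mathcal X(\mathbb C)$ be singular, $s_i=R_i^2$, $s=gy$. Since $s\ne0$, the set $I=\{i:y_i\neq0\}$ is non-empty. By (4), $R_iy_i=0$ for all $i$, so $s_i=0$ for $i\in I$; that is, $g_{II}\,y_I=0$. Suppose $|I|\ge2$ and pick $i\neq j$ in $I$. The real span $S$ of the unit vectors $e_k$, $k\in I$, contains $z=e_i+e_j$ with $z^Tgz=2g_{ij}>0$. Since $g$ has only one positive sign, it is negative definite on $z^\perp$. So on $S=\mathbb Rz\oplus(S\cap z^\perp)$ it is non-degenerate, $g_{II}$ is non-singular, and $y_I=0$, a contradiction. So $|I|=1$, and $s$ is proportional to a column of $g$. This leaves finitely many $R$ up to scaling. If $F$ were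 reducible or non-reduced over $\mathbb C$, two components (or one repeated component) of the hypersurface would give a singular locus of dimension $\ge n-1\ge1$.

(ii) We have $s\neq0$, so some $y_i\ne0$, and all $R_i\neq0$ (also $R_{n+1}=1$), so by (4) some $\partial F/\partial R_i\neq0$ with $0\le i\le n+1$. If all those with $i\le n$ vanished, Euler's relation $\sum R_i\,\partial F/\partial R_i=4F=0$ would make $\partial F/\partial R_{n+1}$ vanish too. $\square$

(The last column of $g$ gives the $2^n$ points at infinity; column $i\le n$ gives the points with $x=P_i$.)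

**Step 2. The real picture.** Let $X^\circ=\{r\in\mathcal X^0(\mathbb R):R_0R_1\cdots R_n\ne0\}$. By Lemma 1(ii) it is an $n$-dimensional manifold with $T_rX^\circ=\ker df_r$. By (2) it is the disjoint union of $2^{n+1}$ open and closed *sheets*
$$X^\circ_\varepsilon=\{(\varepsilon_i|x-P_i|)_{0\le i\le n}:x\in V_{\mathbb R}\setminus\{P_0,\dots,P_n\}\},\qquad\varepsilon\in\{\pm1\}^{n+1}.$$
The maps $x\mapsto(\varepsilon_i|x-P_i|)_i$ and $r\mapsto x(r)$ are continuous and inverse to each other, so each sheet is homeomorphic to $\mathbb R^n$ minus $n+1$ points. As $n\ge2$, each sheet is *connected*.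

*$X^\circ$ is dense in $\mathcal X(\mathbb R)$.* A point of $\mathcal X^0(\mathbb R)$ with $R_i=0$ has $x=P_i$ and $R_j\neq0$ for $j\neq i$; it is a limit of points with $x\to P_i$ on a sheet with $\varepsilon_j=\operatorname{sign}R_j$ for $j\ne i$. If $R_{n+1}=0$, then $v^TMv=0$, so $v=0$, all $R_i^2$ are equal, and the point is $(\varepsilon_0:\dots:\varepsilon_n:0)$. This is the limit of $(\varepsilon_0|x-P_0|:\dots:\varepsilon_n|x-P_n|:1)$ as $|x|\to\infty$.

**Lemma 2.** If $Y\subsetneq\mathcal X^0$ is Zariski closed, then $Y\cap X^\circ$ has empty interior in $X^\circ$.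

*Proof.* Suppose $Y\cap X^\circ$ contains a neighborhood of $r$ in $X^\circ$. Since $df_r\neq0$, the implicit function theorem makes $n$ of the coordinates into local coordinates at $r$, both on $\mathcal X^0(\mathbb C)$ and on $X^\circ$. A polynomial vanishing on $Y$ becomes a holomorphic function of these $n$ variables that vanishes at all nearby real points. So it vanishes near $r$ on $\mathcal X^0(\mathbb C)$, hence on the irreducible $\mathcal X^0$. Thus $Y=\mathcal X^0$. $\square$

## Genus-one curves in planes through two double points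

**Step 3. The slices.** For $N\in\{\pm1\}^{n+1}$ and $k\in\{0,\dots,n\}$ let $N'=N-2N_ke_k$ (flip the $k$-th sign), $W_{N,k}=\operatorname{span}(N,N')=\operatorname{span}(N,e_k)$, and let $\varphi_{N,k}:\mathcal X^0\to\mathbb A^{n+1}/W_{N,k}\cong\mathbb A^{n-1}$ be the projection. Its fibres are the affine plane sections through the double points $(N:0)$ and $(N':0)$.

The sign change $R_i\mapsto N_iR_i$ followed by exchanging the labels $k$ and $n$ carries $(N,k)$ to the *model case* $N=(1,\dots,1)$, $k=n$, $N'=(1,\dots,1,-1)$, for a relabelled simplex. Until the end of the degeneration section we treat the model case, with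
$$\varphi(r)=(R_1-R_0,\dots,R_{n-1}-R_0).$$
The fibre over $b=(\beta_1,\dots,\beta_{n-1})$ consists of points $r=(t,t+\beta_1,\dots,t+\beta_{n-1},s)$. Put $p=s-t$, $q=s+t$, $\ell=pq=s^2-t^2$, so $t=\frac{q-p}2$. Then
$$v_i=|a_i|^2-\beta_i^2-2\beta_it\ (i<n),\qquad v_n=|a_n|^2-\ell,$$
and
$$f=\kappa_0\ell^2+\kappa_1t\ell+\kappa_2t^2+\kappa_3\ell+\kappa_4t+\kappa_5, \tag{5}$$
where the $\kappa_i$ are polynomials in $b$ over $K$; $\kappa_0=M_{nn}/4>0$ is constant; and at $b=0$ we have $\kappa_1=0$, $\kappa_2=-1$, since every $t$ in $v$ comes with some $\beta_i$. Both $\ell$ and $t$ have degree $1$ in $p$ and in $q$, so $f$ has degree $\le2$ in each. It defines a curve $E_b\subset\mathbb P^1\times\mathbb P^1$ of class $(2,2)$, and $\varphi^{-1}(b)$ is its part in $\mathbb A^1\times\mathbb A^1$. The coefficient of $p^2q^2$ is $\kappa_0\neq0$, so $E_b$ misses $(\infty,\infty)$. Reading off the coefficients of $p^2$ and of $q^2$, the points on $p=\infty$ and on $q=\infty$ are given by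
$$\kappa_0q^2-\tfrac{\kappa_1}2q+\tfrac{\kappa_2}4=0\qquad\text{and}\qquad\kappa_0p^2+\tfrac{\kappa_1}2p+\tfrac{\kappa_2}4=0. \tag{6}$$
Both have discriminant $\frac{\kappa_1^2}4-\kappa_0\kappa_2$, which at $b=0$ is $\kappa_0\ne0$.

*Example.* For $P_0=0$ and the three standard basis vectors of $\mathbb Q^3$ we have $M=I$. Over $b=0$ (points equidistant from $P_0,P_1,P_2$) the equation is $\frac14\big(2+(1-pq)^2\big)=\frac14(q-p)^2$, that is
$$(p^2-1)(q^2-1)=-2 .$$
This is smooth: in the affine part, $p(q^2-1)=q(p^2-1)=0$ forces $p=q=0$ (as $p^2,q^2\ne1$), which is not on the curve; and (6) reads $q^2=1$, $p^2=1$, two distinct points on each line at infinity.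

**Step 4. Almost all slices are smooth of genus one.** Let $U\subset\mathbb A^{n-1}$ be the set of $b$ with $E_b$ smooth. Its complement is the image of a closed set (the singular points of the $E_b$) under the proper projection from $\mathbb P^1\times\mathbb P^1\times\mathbb A^{n-1}$, so $U$ is Zariski open, and it is defined over $K$. It is non-empty: $\mathcal X^0$ has finitely many singular points, so after avoiding their images, generic smoothness (characteristic $0$) says that $\varphi^{-1}(b)$ is a smooth affine curve for general $b$. If moreover the discriminant of (6) is nonzero, each of the lines $p=\infty$, $q=\infty$, whose intersection number with $E_b$ is $2$, meets $E_b$ in two distinct points; a singular point would count at least twice, so $E_b$ is smooth there too.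

For $b\in U$ the curve $E_b$ is geometrically irreducible. Indeed, if it split into parts of classes $(i,j)$ and $(2-i,2-j)$, both nonzero, the intersection number would be
$$i(2-j)+j(2-i)=2i+2j-2ij>0$$
(it is $2$ or $4$ in all cases), so the parts would meet, in a singular point. Its genus is $(2-1)(2-1)=1$.

**Step 5. Two involutions and a translation.** Let $E_U\subset\mathbb P^1\times\mathbb P^1\times U$ be the union of the $E_b$, $b\in U$, and $\pi:E_U\to U$ the projection. $\pi$ is smooth, hence open, with irreducible fibres over the irreducible smooth $U$. So $E_U$ is smooth and connected, hence integral and normal. The map $(p,\pi):E_U\to\mathbb P^1\times U$ is proper, and its fibres are finite, since an irreducible $(2,2)$-curve contains no line; so it is finite, of degree $2$. Thus $E_U$ is the normalization of $\mathbb P^1\times U$ in a quadratic extension of its function field, and the Galois involution of that extension acts on $E_U$ by an automorphism $\tau$ over $\mathbb P^1\times U$, defined over $K$. Write $f=\mathsf a(p)q^2+\mathsf b(p)q+\mathsf c(p)$. On every fibre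 $\mathsf a\not\equiv0$, its coefficient of $p^2$ being $\kappa_0$. The identity $q+q\circ\tau=-\mathsf b/\mathsf a$ shows that on each $E_b$, $\tau$ is the deck involution of $p:E_b\to\mathbb P^1$. Define $\tau'$ likewise with $p$ and $q$ exchanged, and put $\gamma=\tau\tau'$.

Recall that on a smooth curve of genus one, adding a class $\eta\in\operatorname{Pic}^0$ to points ($z\mapsto$ the unique $z_1$ with $z_1\sim z+\eta$) is called translation by $\eta$. Let $D_p,D_q$ be the fibre classes of $p,q$ on $E_b$. Then $z+\tau z\sim D_p$ and $z+\tau'z\sim D_q$, so $\gamma z\sim D_p-\tau'z\sim z+D_p-D_q$: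
$$\gamma\ \text{acts on }E_b\text{ as translation by }\eta_b=[D_p-D_q]\in\operatorname{Pic}^0(E_b). \tag{7}$$

In the coordinates $r$, fixing $p=s-t$ means moving along $N$, and fixing $q=s+t$ means moving along $N'$. Since $f$ has degree $\le2$ in $q$ for fixed $p$, we have $f(r+\lambda N)=f(r)+\lambda h_N(r)+\lambda^2f_N(r)$ with $h_N(r)=df_r(N)$ and $f_N=\frac12d^2f(N,N)$, and similarly for $N'$. If $f(r)=0$, the second root is $\lambda=-h_N/f_N$. So, where the denominators are nonzero,
$$\tau(r)=r-\frac{h_N(r)}{f_N(r)}N,\qquad\tau'(r)=r-\frac{h_{N'}(r)}{f_{N'}(r)}N'. \tag{8}$$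

*Example, continued.* On $(p^2-1)(q^2-1)=-2$ we have $\tau(p,q)=(p,-q)$ and $\tau'(p,q)=(-p,q)$, so $\gamma(p,q)=(-p,-q)$ has order $2$. A translation *can* be torsion on a particular slice. We must show that this is exceptional.

## Reduction to: no power of $\gamma$ is the identity

**Definition.** For $n=3$, the vertex $P_k$ is *right-angled* if the three vectors $P_j-P_k$ ($j\neq k$) are pairwise orthogonal.

For $P_0=0$ and the standard basis vectors, $P_0$ is right-angled and the other vertices are not. In general at most one vertex is right-angled: if $P_3$ is, then the triangle $P_0P_3P_1$ has its right angle at $P_3$, so its angle at $P_0$ is acute and $P_0$ is not right-angled; likewise for $P_1,P_2$. Let $\mathcal K\subset\{0,\dots,n\}$ be the set of $k$ with $P_k$ not right-angled if $n=3$, and $\mathcal K=\{0,1,2\}$ if $n=2$. In both cases $|\mathcal K|\ge n$.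

**Lemma 3.** If $n\in\mathcal K$, then $\gamma^j\ne\mathrm{id}$ on $E_U$ for every $j\ge1$.

The proof fills the next two sections. First, its use.

**Lemma 4.** If $n\in\mathcal K$, there is a proper Zariski-closed $B\subset\mathbb A^{n-1}$, defined over $K$, with $\mathbb A^{n-1}\setminus B\subset U$, such that for every $b\in\mathbb A^{n-1}(K)\setminus B$ with $E_b(K)\neq\emptyset$ the class $\eta_b$ has infinite order.

*Proof.* The set $\{z\in E_U:\gamma^jz\neq z\}$ is open and $\pi$ is open, so
$$T_j=\{b\in U:\gamma^j|_{E_b}=\mathrm{id}\}=U\setminus\pi(\{z:\gamma^jz\ne z\})$$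
is closed in $U$. By Lemma 3, $T_j\neq U$. Mazur's theorem (B. Mazur, *Modular curves and the Eisenstein ideal*, 1977) says that rational torsion points of elliptic curves over $\mathbb Q$ have order $\le12$. Merel's theorem (L. Merel, Invent. Math. 124, 1996) says that torsion orders of elliptic curves over $K$ are bounded by a constant depending only on $[K:\mathbb Q]$. Let $J$ be such a bound ($J=12$ for $K=\mathbb Q$) and put $B=(\mathbb A^{n-1}\setminus U)\cup\overline{T_1}\cup\dots\cup\overline{T_J}$, a finite union of proper closed subsets of an irreducible variety. If $b\in\mathbb A^{n-1}(K)\setminus B$ and $E_b(K)\ne\emptyset$, then $E_b$ is an elliptic curve over $K$, $\eta_b$ is a $K$-point of its Jacobian, and $j\eta_b\neq0$ for $1\le j\le J$ by (7). So $\eta_b$ is not torsion. $\square$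

## Tetrahedra: the rotation angle at an isolated real point

**Step 6. Proof of Lemma 3 for $n=3$.** The plan: find real points $r^*$ fixed by both involutions, near which $\tau,\tau'$ look like two reflections and $\gamma$ like a rotation; compute the angle; see that it varies. Such points are obtained by placing $x$ on the line $P_0P_1$.

*Coordinates.* Choose an orthonormal basis $u_1,u_2,u_3$ of $V_{\mathbb R}$ (it need not be defined over $K$) with
$$a_1=cu_1\ (c>0),\qquad a_2=au_1+hu_2\ (h\ne0),\qquad a_3=a'u_1+h'u_2+du_3\ (d\neq0),$$
and write $x=x_1u_1+x_2u_2+x_3u_3$. For real $t_0>0$ put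
$$T=t_0+a,\quad\sigma=\sqrt{T^2+h^2}>0,\quad s_0=\sqrt{(t_0+a')^2+h'^2+d^2}>0,\quad r^*=(t_0,\,t_0+c,\,\sigma,\,s_0).$$
These are the distances from $x=-t_0u_1$, and all are nonzero, so $r^*\in X^\circ$. Its fibre has $\beta_1=c$ and $\beta_2=\beta:=\sigma-t_0$.

*The plane section through $r^*$.* In the plane $r=(t,t+c,t+\beta,s)$ the equations $2a_i\cdot x=v_i$ become as follows.

- $2cx_1=c^2-c^2-2ct$, so $x_1=-t$.
- $2(-at+hx_2)=a^2+h^2-\beta^2-2\beta t$. From $(t_0+\beta)^2=\sigma^2=(t_0+a)^2+h^2$ we get $a^2+h^2-\beta^2=2(\beta-a)t_0$. So $x_2=\mu(t-t_0)$ with $\mu=(a-\beta)/h$.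
- $d\,x_3=\frac12(t^2-s^2+|a_3|^2)+a't-h'\mu(t-t_0)$. At $(t_0,s_0)$ this vanishes, because $s_0^2=t_0^2+2a't_0+|a_3|^2$.

Hence on this plane
$$f=|x|^2-t^2=\mu^2(t-t_0)^2+x_3(t,s)^2. \tag{9}$$
So $df_{r^*}$ vanishes on $W=\operatorname{span}(N,N')$; that is, $h_N(r^*)=h_{N'}(r^*)=0$ and $W\subset\ker df_{r^*}=T_{r^*}X^\circ$. The quadratic part of $f$ at $r^*$ along $W$, with $(\delta t,\delta s)$ as coordinates on $W$, is
$$\mathcal Q(\delta t,\delta s)=\mu^2\delta t^2+\frac{\big((t_0+a'-h'\mu)\delta t-s_0\,\delta s\big)^2}{d^2}.$$
Here $h\mu=a-\beta=T-\sigma$, and $T-\sigma<0$ because $\sigma^2=T^2+h^2>T^2$. So $\mu\neq0$, its sign does not depend on $t_0$, and since also $s_0\neq0$, $\mathcal Q$ is positive definite.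

*Two reflections.* We have $f_N(r^*)=\mathcal Q(N)>0$ and $f_{N'}(r^*)=\mathcal Q(N')>0$, so the maps (8) are analytic on $X^\circ$ near $r^*$, map into $X^\circ$, and fix $r^*$. For $\xi\in W$ we have $dh_N(\xi)=d^2f(N,\xi)=2\mathcal Q(N,\xi)$, where $\mathcal Q(\cdot,\cdot)$ is the bilinear form of $\mathcal Q$. As $h_N(r^*)=0$,
$$d\tau_{r^*}(\xi)=\xi-\frac{2\mathcal Q(N,\xi)}{\mathcal Q(N,N)}N\qquad(\xi\in W),$$
and similarly for $\tau'$. These are the $\mathcal Q$-orthogonal reflections along $N$ and $N'$. So $d\gamma_{r^*}|_W$ is a rotation by $\pm2\theta$, where $\theta\in(0,\pi)$ is the $\mathcal Q$-angle between $N$ and $N'$.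

*What $\gamma^j=\mathrm{id}$ would imply.* Suppose $\gamma^j=\mathrm{id}$ on $E_U$. On a small neighborhood $O$ of $r^*$ in $X^\circ$ all the maps (8) occurring in $(\tau\tau')^j$ are defined with nonzero denominators. For $r\in O$ with $\varphi(r)\in U$ they are the involutions of $E_{\varphi(r)}$, so $(\tau\tau')^j(r)=r$. The set of $r$ with $\varphi(r)\notin U$ is a proper closed subset of $\mathcal X^0$, because fibres over $U$ are non-empty. By Lemma 2 it has empty interior in $X^\circ$. By continuity $(\tau\tau')^j=\mathrm{id}$ on $O$. (We need this detour since $E_{\varphi(r^*)}$ is itself singular, at $r^*$.) Differentiating at $r^*$, the rotation by $2j\theta$ is trivial, so $j\theta\in\pi\mathbb Z$. Thus, for every $t_0>0$, $\cot\theta$ lies in the finite set $\{\cot(\pi i/j):1\le i\le j-1\}$.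

*The angle.* In the coordinates $(\mu\,\delta t,\ dx_3)$, in which $\mathcal Q$ is the Euclidean form, $N=(1,1)$ and $N'=(1,-1)$ are the vectors $(\mu,y)$ and $(\mu,y')$ with
$$y=\frac{t_0+a'-h'\mu-s_0}d,\qquad y'=\frac{t_0+a'-h'\mu+s_0}d .$$
Their determinant is $\mu(y'-y)=2\mu s_0/d$. Their inner product times $d^2$ is
$$d^2\mu^2+(t_0+a'-h'\mu)^2-s_0^2=(h'^2+d^2)(\mu^2-1)-2h'\mu(t_0+a').$$
From $(T-h\mu)^2=\sigma^2=T^2+h^2$ we get $\mu^2-1=2\mu T/h$. So the inner product is $2\mu L(t_0)/d^2$ with
$$L(t_0)=\frac{h'^2+d^2}h(t_0+a)-h'(t_0+a'),\qquad\text{and}\qquad\cot\theta=\pm\frac{L(t_0)}{d\,s_0}, \tag{10}$$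
the sign being independent of $t_0$.

For example, for $P_0=0$ and the standard basis vectors, $c=h=d=1$ and $a=a'=h'=0$, so $\cot\theta=\pm t_0/\sqrt{t_0^2+1}$, which varies: no power of $\gamma$ is the identity.

*Conclusion.* In general, (10) is continuous in $t_0>0$ with values in a finite set, hence constant. So $L(t_0)^2=C\big((t_0+a')^2+h'^2+d^2\big)$ for all $t_0>0$, hence as polynomials, with a constant $C$. The bracket is a quadratic polynomial without real zeros. If $C\neq0$, then $L$ has degree exactly $1$ and so has a real zero, a contradiction. So $L\equiv0$. The coefficient of $t_0$ gives $h'^2+d^2=hh'$, whence $h'\neq0$ as $d\ne0$. The constant term then gives $h'a=h'a'$, so $a=a'$. Now $a_2-a_3=(h-h')u_2-du_3$ is orthogonal to $a_1=cu_1$ and, since $(h-h')h'-d^2=0$, to $a_3$. So $P_2-P_3$ is orthogonal to $P_0-P_3$ and to $P_1-P_3=a_1-a_3$. Exchanging the labels $1,2$ changes neither the fibration nor $\tau,\tau'$, so likewise $P_1-P_3\perp P_0-P_3$. Hence $P_3$ is right-angled, against $3\in\mathcal K$. $\square$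

*Remark.* Conversely, if $P_3$ is right-angled, then $a=a'$ and $hh'=h'^2+d^2$, so $L\equiv0$ and $\theta=\frac\pi2$ for all $t_0$: the rotation is $-\mathrm{id}$ on $W$, and this test says nothing about even powers of $\gamma$. We simply do not use such a vertex.

## Triangles: degeneration to a double conic

**Step 7. Proof of Lemma 3 for $n=2$.** Here $b=\alpha$ is one parameter, $r=(t,t+\alpha,s)$. The plan: let $\alpha$ tend to a value where $\eta$ becomes $0$. A torsion class that becomes $0$ would be $0$ all along, and that is impossible on a smooth $(2,2)$-curve.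

*The degeneration.* Choose an orthonormal basis $u_1,u_2$ of $V_{\mathbb R}$ with $a_1=cu_1$ ($c>0$) and $a_2=au_1+hu_2$ ($h\neq0$). At $\alpha=c$ the first equation gives $x_1=-t$, so $f=x_2^2$: the curve becomes a double conic. We separate its two sheets. For small real $\delta$ put $\alpha=\alpha(\delta)=c\sqrt{1-\delta^2}$. On the fibre over $\alpha$, $2cx_1=c^2-\alpha^2-2\alpha t$, so $x_1=-\frac\alpha ct+\frac{c\delta^2}2$ and
$$x_1^2-t^2=\Big(\frac{\alpha^2}{c^2}-1\Big)t^2-\alpha\delta^2t+\frac{c^2\delta^4}4=-\delta^2\Big(t^2+\alpha t-\frac{c^2\delta^2}4\Big).$$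
For $\delta\ne0$ write $x_2=\delta y$. Then $f=0$ and $2a_2\cdot x=v_2$ become
$$\tilde E_\delta:\qquad y^2=t^2+\alpha t-\tfrac{c^2\delta^2}4,\qquad s^2=t^2+\tfrac{2a\alpha}ct+a^2+h^2-ac\delta^2-2h\delta y. \tag{11}$$
Regard (11), for all small $\delta$ including $0$, as an intersection of two quadrics in $\mathbb P^3$ with coordinates $(t:y:s:w)$. For $\delta\neq0$ the second equation expresses $y$ as a polynomial in $t,s$, so the affine part of $\tilde E_\delta$ is the affine part of $E_{\alpha(\delta)}$. Since $\mathbb A^1\setminus U$ is finite, $\alpha(\delta)\in U$ for small $\delta\neq0$.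

*Smoothness at infinity.* At $w=0$ the equations are $y^2=t^2$, $s^2=t^2$ for every $\delta$. So there are exactly four points $e_{\pm\pm}=(1:\pm1:\pm1:0)$ (signs of $y$ and $s$). In the chart $t=1$ the Jacobian of the two equations with respect to $(y,s)$ at $w=0$ is $4ys+O(w)\neq0$, so $\tilde E_\delta$ is smooth there and $w$ is a local parameter.

*Smoothness of $\tilde E_0$.* Its affine part is $y^2=t(t+c)$, $s^2=(t+a)^2+h^2$, and the four roots $0,-c,-a\pm ih$ are distinct. The gradients in $(t,y,s)$ are $(-(2t+c),2y,0)$ and $(-2(t+a),0,2s)$. They are independent if $ys\neq0$. If $y=0$, then $2t+c\ne0$ and $s\neq0$; if $s=0$, then $t+a\ne0$ and $y\neq0$; they are independent in these cases too. So $\tilde E_0$ is smooth. The singular points in the family form a closed set that is proper over the $\delta$-line, so $\tilde E_\delta$ is smooth for all small $\delta$, say $|\delta|<\delta_0$. A smooth intersection of two quadrics in $\mathbb P^3$ is a connected curve of genus one. For $0<|\delta|<\delta_0$ the smooth projective curves $\tilde E_\delta$ and $E_{\alpha(\delta)}$ have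 isomorphic dense affine parts, so $\tilde E_\delta\cong E_{\alpha(\delta)}$, compatibly with $p=(s-t)/w$ and $q=(s+t)/w$.

*The class.* $p$ has simple poles exactly at $e_{+-},e_{--}$: there $s-t\neq0$, while at $e_{++},e_{-+}$ the numerator vanishes and $w$ vanishes only to first order. Similarly $q$ has simple poles exactly at $e_{++},e_{-+}$. So for all $|\delta|<\delta_0$ put
$$\eta(\delta)=[e_{+-}+e_{--}-e_{++}-e_{-+}]\in\operatorname{Pic}^0(\tilde E_\delta),$$
which for $\delta\neq0$ is $[D_p-D_q]=\eta_{\alpha(\delta)}$.

*At $\delta=0$ the class is zero.* The second equation at $\delta=0$ is $(s-t-a)(s+t+a)=h^2$, that is, $(p-a)(q+a)=h^2$. So the function $p-a$ has poles $e_{+-}+e_{--}$, and its zeros are the poles of $q+a$, namely $e_{++}+e_{-+}$. Hence $\eta(0)=0$.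

*A torsion class that vanishes at $0$ vanishes throughout.* On $\tilde E_\delta$ consider $\omega_\delta=dt/(ys)$. It is a holomorphic form without zeros. On the affine part, let $G_1,G_2$ be the two equations and $J_{ys},J_{st},J_{ty}$ the $2\times2$ minors of their Jacobian; then $J_{ys}=4ys$, along the curve $dt/J_{ys}=dy/J_{st}=ds/J_{ty}$, and at each point some minor is nonzero. At the points $e_{\pm\pm}$, with local parameter $\varpi=w/t$, we have $dt=-d\varpi/\varpi^2$ and $ys=\pm\varpi^{-2}(1+O(\varpi))$ in affine coordinates, so $\omega_\delta=\mp(1+O(\varpi))\,d\varpi$. The curves $\tilde E_\delta$ form a smooth proper family over an interval, which is differentiably trivial. So we can choose loops with periods $\lambda_1(\delta),\lambda_2(\delta)$ of $\omega_\delta$, generating the period lattice, and paths from $e_{++}$ to $e_{+-}$ and from $e_{-+}$ to $e_{--}$, all depending continuously on $\delta$. Write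
$$\int_{e_{++}}^{e_{+-}}\omega_\delta+\int_{e_{-+}}^{e_{--}}\omega_\delta=\rho_1(\delta)\lambda_1(\delta)+\rho_2(\delta)\lambda_2(\delta)$$
with $\rho_1,\rho_2$ real and continuous. By Abel's theorem, $j\eta(\delta)=0$ if and only if $j\rho_1(\delta),j\rho_2(\delta)\in\mathbb Z$. Suppose $\gamma^j=\mathrm{id}$ on $E_U$. Then $j\eta(\delta)=0$ for $\delta\neq0$, so $j\rho_i(\delta)\in\mathbb Z$ for $\delta\ne0$, and by continuity $j\rho_i$ is constant. As $\eta(0)=0$, $\rho_i(0)\in\mathbb Z$. So $\rho_i(\delta)=\rho_i(0)\in\mathbb Z$ and $\eta(\delta)=0$ for all $\delta$.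

*Contradiction.* For some $\delta\neq0$ we now have $D_p\sim D_q$ on the smooth $(2,2)$-curve $E_{\alpha(\delta)}$. Multiplying by a function whose divisor is the difference of the polar divisors of $q$ and $p$ (in the sense that it carries functions with poles at most the poles of $q$ to functions with poles at most the poles of $p$) sends $1,q$ to two independent functions of the space $H^0(D_p)$. This space has dimension $2$, because $D_p$ has degree $2$ on a curve of genus one, so it is spanned by $1,p$. Taking the quotient, $q$ is a Möbius function of $p$, and $E_{\alpha(\delta)}$ lies on a $(1,1)$-curve. But it is irreducible of class $(2,2)$. $\square$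

Lemmas 3 and 4 are now available. By sign changes and relabelling they hold for every $\varphi_{N,k}$ with $k\in\mathcal K$. Write $B_{N,k}$ for the corresponding exceptional set.

## The slice directions span every tangent space

**Step 8.** This step shows that the slices through a real point point in enough directions. For $N\in\{\pm1\}^{n+1}$, $k\in\mathcal K$, define the polynomial vector field on $\mathbb R^{n+1}$
$$\xi_{N,k}(r)=df_r(N')\,N-df_r(N)\,N'\in W_{N,k}.$$
It satisfies $df_r(\xi_{N,k})=0$, so $f$ and $\varphi_{N,k}$ are constant along its integral curves: an integral curve that starts on $\mathcal X^0(\mathbb R)$ runs inside one slice.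

**Lemma 5.** At each $r\in X^\circ$ the vectors $\xi_{N,k}(r)$, $N\in\{\pm1\}^{n+1}$, $k\in\mathcal K$, span $T_rX^\circ=\ker df_r$.

*Proof.* We have $df_r\neq0$, and $\{\pm1\}^{n+1}$ spans $\mathbb R^{n+1}$, so $df_r(N)\ne0$ for some $N$. Fix it. The linear map $\Psi(\xi)=df_r(\xi)N-df_r(N)\xi$ has image in $\ker df_r$ and kernel $\mathbb RN$, so by dimension it is onto $\ker df_r$. It sends $N-2N_ke_k$ to $\xi_{N,k}(r)$. Choose $n$ distinct $k_1,\dots,k_n\in\mathcal K$. The vectors $N$ and $N-2N_{k_i}e_{k_i}$ span $\operatorname{span}(N,e_{k_1},\dots,e_{k_n})=\mathbb R^{n+1}$, because the remaining coordinate of $N$ is nonzero. Since $\Psi(N)=0$, the $n$ vectors $\xi_{N,k_i}(r)$ span $\ker df_r$. $\square$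

## Rational points from the tangent cone at a double point

**Step 9. If some $w\in V$ has $|w|=1$, then $\mathcal X^0(K)$ is Zariski dense in $\mathcal X^0$.** This supplies starting points. The source of points is this: a line in direction $N$ meets $\mathcal X$ doubly at $(N:0)$ and in two further points. If the line lies in the tangent cone of the double point, only one point remains in general, and it is $K$-rational.

Relabel so that $n\in\mathcal K$, and take the model case with its set $B$ from Lemma 4. For $w\in V$ with $|w|=1$ let $m=m(w)\in V$ be the solution of $a_i\cdot m=|a_i|^2-(a_i\cdot w)^2$, $1\le i\le n$. If $m\cdot w\ne0$, put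
$$\lambda=-\frac{|m|^2}{4\,m\cdot w},\qquad r(w)=(\lambda,\ \lambda-a_1\cdot w,\ \dots,\ \lambda-a_n\cdot w). \tag{12}$$
Then $v_i=\lambda^2-(\lambda-a_i\cdot w)^2+|a_i|^2=2\lambda\,a_i\cdot w+a_i\cdot m$, so $x=\lambda w+\frac12m$, and
$$|x|^2=\lambda^2+\lambda\,m\cdot w+\tfrac14|m|^2=\lambda^2 .$$
So $r(w)\in\mathcal X^0(K)$ (the $\lambda^2$ cancelled because $|w|=1$), and $\varphi(r(w))=(-a_1\cdot w,\dots,-a_{n-1}\cdot w)$.

*Example.* For the standard basis vectors of $\mathbb Q^3$ and $w=\frac13(1,2,2)$: $m=\frac19(8,5,5)$, $m\cdot w=\frac{28}{27}$, $|m|^2=\frac{114}{81}$, $\lambda=-\frac{19}{56}$, and $x=\lambda w+\frac12m=\frac1{504}(167,26,26)$. This is our sample point.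

*Unit vectors in $V$ are dense in the sphere $\{|w|=1\}$.* Let $w_0\in V$, $|w_0|=1$. For $0\neq u\in V$ the reflection $w_0-\frac{2\,w_0\cdot u}{u\cdot u}u$ is a unit vector in $V$. Every $w\neq w_0$ in the sphere is obtained with $u=w-w_0\in V_{\mathbb R}$, the expression is continuous in $u\ne0$, and $V$ is dense in $V_{\mathbb R}$.

*The slices hit are Zariski dense.* Let $\Omega$ be the non-empty open subset of the sphere consisting of $w=\sum c_ia_i$ with all $c_i>0$. Since $n\ge2$, such a $w$ is not parallel to any $a_i$, so by Cauchy–Schwarz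
$$m\cdot w=\sum c_i\big(|a_i|^2-(a_i\cdot w)^2\big)>0 ,$$
and (12) applies. On $\Omega$ the vectors $w,a_1,\dots,a_{n-1}$ form a basis of $V_{\mathbb R}$, as $c_n\neq0$. So the map $w\mapsto(a_1\cdot w,\dots,a_{n-1}\cdot w)$ has injective derivative on the tangent space $w^\perp$: a vector orthogonal to $w,a_1,\dots,a_{n-1}$ is $0$. Thus it is a local diffeomorphism from $\Omega$ to $\mathbb R^{n-1}$, and $\{\varphi(r(w)):w\in\Omega\cap V\}$ is dense in a non-empty open subset of $\mathbb R^{n-1}$, hence Zariski dense in $\mathbb A^{n-1}$. It stays Zariski dense after removing $B$.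

*The slices are filled.* Let $b=\varphi(r(w))\notin B$ be one of these. By Lemma 4, the points $\gamma^j(r(w))$, $j\in\mathbb Z$, are infinitely many points of $E_b(K)$. All but finitely many lie in the affine part, so $\mathcal X^0(K)$ is Zariski dense in the irreducible curve $\varphi^{-1}(b)$.

*Conclusion.* Let $Y$ be the Zariski closure of $\mathcal X^0(K)$ in $\mathcal X^0$, and suppose $\dim Y\le n-1$. Let $Y_i$ be an irreducible component of $Y$. If $\varphi(Y_i)$ is not dense in $\mathbb A^{n-1}$, the $b$ for which $Y_i\cap\varphi^{-1}(b)\neq\emptyset$ lie in a proper closed set. If it is dense, then $\dim Y_i=n-1$ and $Y_i\to\mathbb A^{n-1}$ has finite fibres over a non-empty open set. So the $b$ with $\dim(Y\cap\varphi^{-1}(b))\ge1$ lie in a proper closed subset of $\mathbb A^{n-1}$, contradicting the Zariski density of the $b$ above, for which $\varphi^{-1}(b)\subset Y$. So $\dim Y=n$ and $Y=\mathcal X^0$.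

## The closure of the rational points is open and closed in each sheet

**Step 10. Proof of (2) $\Rightarrow$ (3).** Let
$$Z=\{R_0R_1\cdots R_n=0\}\ \cup\bigcup_{N\in\{\pm1\}^{n+1},\,k\in\mathcal K}\varphi_{N,k}^{-1}(B_{N,k})\ \subset\mathcal X^0 .$$
It is a proper closed subset: $X^\circ\neq\emptyset$, each $\varphi_{N,k}$ is dominant (fibres over the open set of smooth slices are non-empty), and $\mathcal X^0$ is irreducible. Let $C$ be the closure in $X^\circ$ of $\mathcal X^0(K)\setminus Z$. By Step 9, $C\ne\emptyset$.

**Claim.** If $x\in C$ and $\rho:[0,T]\to X^\circ$ is an integral curve of $\pm\xi_{N,k}$ ($k\in\mathcal K$) with $\rho(0)=x$, then $\rho([0,T])\subset C$.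

(In the claim and below, $x$ denotes a point of $X^\circ$.)

*Proof.* Take $x_i\in\mathcal X^0(K)\setminus Z$ with $x_i\to x$. By continuous dependence on initial values, for large $i$ the integral curve $\rho_i$ with $\rho_i(0)=x_i$ exists on $[0,T]$, stays in $\{\prod R_j\ne0\}$, and $\rho_i\to\rho$ uniformly. Since $f$ is constant along it, $\rho_i$ runs in $X^\circ$. Put $b_i=\varphi_{N,k}(x_i)$; then $b_i\notin B_{N,k}$ because $x_i\notin Z$. So $\rho_i([0,T])$ is a connected subset of $E_{b_i}(\mathbb R)$ and lies in the connected component $\Gamma$ of $x_i$.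

With origin $x_i$, $E_{b_i}(\mathbb R)$ is a compact commutative Lie group of dimension one with identity component $\Gamma$, and $\gamma$ is translation by a point $\eta_{b_i}$ of infinite order (Lemma 4). The closure of the subgroup generated by $\eta_{b_i}$ is an infinite closed subgroup of a compact Lie group. It is a Lie subgroup, not of dimension $0$ (a compact discrete group is finite), so of dimension one, so it contains $\Gamma$. Since $\Gamma$ is open in $E_{b_i}(\mathbb R)$, the points of the orbit $\{\gamma^jx_i:j\in\mathbb Z\}\subset E_{b_i}(K)$ that lie in $\Gamma$ are dense in $\Gamma$.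

We must discard orbit points in $Z$ or outside $\mathcal X^0$. Since $x_i\notin Z$ and $E_{b_i}$ is irreducible, $Z$ meets the slice in finitely many points; and the slice has finitely many points at infinity. The orbit visits each point at most once, so finitely many orbit points are discarded, which does not affect density in $\Gamma$, a circle. Hence every point of $\rho_i([0,T])$ is a limit of points of $\mathcal X^0(K)\setminus Z$, so $\rho_i([0,T])\subset C$. Let $i\to\infty$: as $C$ is closed in $X^\circ$, $\rho([0,T])\subset C$. $\square$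

*$C$ is open in $X^\circ$.* Let $x\in C$. By Lemma 5 choose fields $\xi_1,\dots,\xi_n$ among the $\xi_{N,k}$ such that the $\xi_i(x)$ form a basis of $T_xX^\circ$. Let $\mathrm{Fl}^i_t$ be the flow of $\xi_i$ on $X^\circ$. The map
$$(t_1,\dots,t_n)\mapsto\mathrm{Fl}^n_{t_n}\cdots\mathrm{Fl}^1_{t_1}(x)$$
has at $0$ the partial derivatives $\xi_1(x),\dots,\xi_n(x)$, so it is a local diffeomorphism at $0$. By the Claim, applied $n$ times (with $-\xi_i$ when $t_i<0$), its values near $0$ lie in $C$. So $C$ contains a neighborhood of $x$.

*Conclusion.* $C$ is non-empty, open and closed in $X^\circ$, and the sheets are connected. So $C$ contains a whole sheet, and $\mathcal X(K)$ is dense in that sheet. The sign changes $R_i\mapsto\pm R_i$ preserve $\mathcal X(K)$ and permute the $2^{n+1}$ sheets transitively, so $\mathcal X(K)$ is dense in $X^\circ$. By Step 2, $X^\circ$ is dense in $\mathcal X(\mathbb R)$. Hence $\mathcal X(K)$ is dense in $\mathcal X(\mathbb R)$. $\square$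

**Step 11. Proof of Theorem 1.** Take $K=\mathbb Q$, $n=3$, $V=\mathbb Q^3$ with the dot product, and $w=(1,0,0)$, so (2) holds. Step 10 gives that $\mathcal X(\mathbb Q)$ is dense in $\mathcal X(\mathbb R)$. Each sheet is open in $\mathcal X(\mathbb R)$ and mapped homeomorphically onto $\mathbb R^3\setminus\{P_0,\dots,P_3\}$ by $r\mapsto x(r)$, which sends rational points to points of $\mathbb Q^3$ at rational distances from $P_0,\dots,P_3$. So these are dense in $\mathbb R^3$. $\blacksquare$

## Without a unit vector only the double points at infinity remain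

**Step 12. The rest of Theorem 2.**

(1) $\Rightarrow$ (2). Let $P\in V$ have all distances $Q_i\in K$. Choose $i$ with $P\ne P_i$. Then $\langle P-P_i,P-P_i\rangle=Q_i^2\neq0$, and $w=(P-P_i)/Q_i\in V$ has $\langle w,w\rangle=1$.

(2) $\Rightarrow$ (3). Step 10.

(3) $\Rightarrow$ (1). $X^\circ$ is a non-empty open subset of $\mathcal X(\mathbb R)$ on which $R_{n+1}\neq0$, so a dense subset of $\mathcal X(\mathbb R)$ contains a point of it.

*If the conditions fail*, then by the failure of (1) every point of $\mathcal X(K)$ has $R_{n+1}=0$. As in Step 2, definiteness of $M$ forces $v=0$, so the point is one of the $2^n$ points $(\pm1:\dots:\pm1:0)$, and all of these lie in $\mathcal X(K)$. For instance, for the form $7(x^2+y^2+z^2)$ on $\mathbb Q^3$ a unit vector would give a primitive integer solution of $X^2+Y^2+Z^2=7T^2$. If $T$ is odd, the right-hand side is $7$ modulo $8$, which is not a sum of three squares modulo $8$. If $T$ is even, then $X^2+Y^2+Z^2\equiv0$ modulo $4$ forces $X,Y,Z$ even, against primitivity. So for every tetrahedron there, $\mathcal X(\mathbb Q)$ has exactly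 $8$ points.

*If the conditions hold*, let $Y\subset\mathcal X$ be proper and Zariski closed. Since $\mathcal X$ is irreducible, $Y\cap\mathcal X^0$ is a proper closed subset of $\mathcal X^0$. By Lemma 2, $Y\cap X^\circ$ is a closed subset of $X^\circ$ with empty interior, so $X^\circ\setminus Y$ is open and dense in $X^\circ$. The set $\mathcal X(K)\cap X^\circ$ is dense in $X^\circ$, hence $(\mathcal X(K)\setminus Y)\cap X^\circ$ is dense in the open set $X^\circ\setminus Y$, thus in $X^\circ$, thus in $\mathcal X(\mathbb R)$. $\blacksquare$
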